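# A sequential group of order two whose small sequential subspaces are all Fréchet

## 1. Closing off under limits: the case for a subgroup of size $\omega_1$

Take a topological group whose topology is determined by its convergent sequences, but in which closures are not reached by adding limits of sequences just once: one has to repeat, though fewer than $\omega_1$ times. We work in the model obtained by adding $\omega_2$ Cohen reals to a model of $\diamondsuit$. Must some sequential subgroup with only $\omega_1$ elements already show this behavior?

The answer one would first guess is *yes*. The failure of the one-step closure is witnessed by a countable set, and it should be possible to close a countable set under the group operations and under enough limits, ending with $\omega_1$ points. Let us make this precise and test it.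

All spaces are Hausdorff. For an infinite set $C\subseteq X$ and $x\in X$ write $C\to x$ if $C\setminus U$ is finite for every open $U\ni x$; equivalently, $C$ is the range of a nontrivial sequence converging to $x$. Infinite subsets of $C$ then also converge to $x$.

**Definition.** $X$ is *sequential* if for every $A\subseteq X$ with $\overline A\ne A$ there is an infinite $C\subseteq A$ with $C\to x\notin A$. The *sequential closure* of $A$ is $[A]'=A\cup\{x: C\to x\text{ for some infinite }C\subseteq A\}$. Put $[A]_0=A$ and $[A]_\alpha=\bigcup\{[[A]_\beta]':\beta<\alpha\}$ for $0<\alpha\le\omega_1$. The *sequential order* of a sequential space $X$ is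
$$\mathrm{so}(X)=\min\{\alpha\le\omega_1:[A]_\alpha=\overline A\text{ for every }A\subseteq X\}.$$
Spaces with $\mathrm{so}(X)\le1$ are called *Fréchet*; this says that $\overline A=[A]'$ for all $A\subseteq X$, a condition that already implies sequentiality. A *sequential group* is a topological group whose space is sequential, and it has *intermediate sequential order* if $1<\mathrm{so}(G)<\omega_1$.

**Example 1 (order two, and a subspace that loses sequentiality).** Let $X$ consist of distinct points $0$, $w_n$, $a_{n,m}$ ($n,m<\omega$). Call $U$ open if $0\in U$ implies $w_n\in U$ for almost all $n$, and $w_n\in U$ implies $a_{n,m}\in U$ for almost all $m$. This is a Hausdorff topology: each $\{a_{n,m}\}$ and each $\{w_n\}\cup\{a_{n,m}:m<\omega\}$ is clopen. It is sequential directly from the definition of "open". Let $A=\{a_{n,m}:n,m<\omega\}$. Then $w_n\in[A]'$ and $\{w_n:n<\omega\}\to0$, so $0\in[A]_2$. But $0\notin[A]'$: an infinite $C\subseteq A$ either has infinitely many points in one row $n$, and these converge to $w_n\neq0$, or has finitely many in each row, and then $X\setminus C$ is an open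 neighborhood of $0$. Moreover $\mathrm{so}(X)=2$. Indeed, let $B\subseteq X$. If $w_n\in\overline B\setminus B$, then infinitely many $a_{n,m}$ are in $B$, so $w_n\in[B]'$. If $0\in\overline B\setminus B$, then infinitely many $w_n$ are in $[B]'$, since otherwise $\{0\}\cup\{w_n:w_n\notin[B]'\}\cup\{a_{n,m}\notin B:w_n\notin[B]'\}$ would be an open neighborhood of $0$ missing $B$; so $0\in[B]_2$.

Now delete the points $w_n$. In the subspace $A\cup\{0\}$ the set $A$ is not closed, but no infinite subset of $A$ converges in it. So this subspace is not sequential: a subspace must keep enough intermediate limits. This is the only difficulty for a small subgroup.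

**Observation 1 (witnesses are countable).** *If $G$ is sequential and not Fréchet, there are a countable $A_0\subseteq G$ and $x\in\overline{A_0}\setminus A_0$ such that no infinite $C\subseteq A_0$ converges to $x$. So no subgroup containing $A_0\cup\{x\}$ is Fréchet.*

*Proof.* Take $A$ with $[A]'\ne\overline A$. Then $[A]'$ is not closed, so there is an infinite $C\subseteq[A]'$ with $C\to x\notin[A]'$, and we may take $C$ countable. For $c\in C$ choose a countable $A_c\subseteq A$ with $c\in A_c$ or $A_c\to c$. Put $A_0=\bigcup_{c\in C}A_c$. Then $x\in\overline{A_0}$, while $x\notin[A]'\supseteq[A_0]'$. $\square$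

**Observation 2 (closing off).** *Every sequential group $G$ of intermediate sequential order has a sequential subgroup of intermediate sequential order of size at most $\mathfrak c$.*

*Proof.* Let $G_0$ be the subgroup generated by $A_0\cup\{x\}$ from Observation 1. For $\xi<\omega_1$ let $G_{\xi+1}$ be generated by $G_\xi$ and all limits in $G$ of convergent sequences from $G_\xi$; take unions at limits. Since $\mathfrak c^\omega=\mathfrak c$ and limits are unique, $|G_\xi|\le\mathfrak c$ for all $\xi$. Put $G'=\bigcup_{\xi<\omega_1}G_\xi$. A sequence from $G'$ lies in some $G_\xi$, so its limit is in $G'$. As $G$ is sequential, $G'$ is closed in $G$. For $A\subseteq G'$ all the sets $[A]_\alpha$ and $\overline A$ are then the same in $G'$ as in $G$. So $G'$ is sequential, $\mathrm{so}(G')\le\mathrm{so}(G)<\omega_1$, and $G'$ is not Fréchet by Observation 1. $\square$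

Thus the guess is right under CH, if "size $\omega_1$" is read as "size at most $\omega_1$". In the Cohen model one knows moreover that there are no countable sequential groups of intermediate sequential order, so $\omega_1$ is the smallest size worth asking about. It is also known that this model has an uncountable sequential group $G$ with $\mathrm{so}(G)=2$, so the question is not empty. The question, posed in Alexander Shibakov, "Convergence in topological groups and the Cohen reals", arXiv:1611.04998 (2016), is this.

**Question.** Let $V\models\mathrm{ZFC}+\diamondsuit$ and let $\mathbb G$ be $\mathrm{Fn}(\omega_2,2)$-generic over $V$. Let $G\in V[\mathbb G]$ be a sequential group of intermediate sequential order. Is there a sequential group $G'\subseteq G$ (a subgroup with the subspace topology) of intermediate sequential order of size $\omega_1$?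

In $V[\mathbb G]$ we have $\mathfrak c=\omega_2=\omega_1^\omega$, and Observation 2 gives only size at most $\omega_2$. One tries to save it as follows. Take $I\subseteq\omega_2$ in $V$ of size $\omega_1$ and let $W=V[\mathbb G_I]$ be the submodel generated by the Cohen reals with index in $I$. It satisfies CH, so a set of size $\omega_1$ in $W$ has only $\omega_1$ countable subsets *in $W$*, and one can hope to add limits for all of those. But sequentiality of $G'$ is about all subsets of $G'$ in $V[\mathbb G]$. Nothing in this argument supplies limits for a set $A'\subseteq G'$ with $A'\notin W$. This is exactly where it stops, and we shall build a group for which it cannot be repaired: a Cohen-generic $A'$ over $W$ will have $0$ in its closure, and no sequence from it will have a limit in $W$.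

**Theorem.** Assume $V\models\mathrm{ZFC}+\diamondsuit$. In $V$ there is a homomorphism $\psi:P\to(2^\omega)^{\omega_1}$, where $P=([\omega]^{<\omega},\triangle)$, such that for every cardinal $\kappa\ge\omega_1$ and every $\mathrm{Fn}(\kappa,2)$-generic $\mathbb G$ the following holds in $V[\mathbb G]$ for the Boolean topological group $H$ defined in (1) below:

* (A) $H$ is sequential and $\mathrm{so}(H)=2$;
* (B) every sequential subspace $Y\subseteq H$ with $|Y|<\kappa$ is Fréchet.

For $\kappa=\omega_2$ the answer to the Question is therefore **no**: $H$ is sequential of order $2$, and every sequential subspace of $H$ of size $\le\omega_1$ is Fréchet.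

## 2. Facts about Cohen forcing and $\diamondsuit$

$\mathrm{Fn}(I,2)$ is the set of finite partial functions from $I$ to $2$, ordered by reverse inclusion. For $I\in V$, $I\subseteq\kappa$, put $\mathbb G_I=\mathbb G\cap\mathrm{Fn}(I,2)$. We use the following standard facts.

1. $\mathrm{Fn}(\kappa,2)$ is ccc, so cardinals are preserved. Every set of ordinals in $V[\mathbb G]$ of size $\le\lambda$ ($\lambda$ infinite) is contained in a set in $V$ of size $\le\lambda$.
2. (Nice names.) If $S\in V$ and $X\subseteq S$ is in $V[\mathbb G]$, there is $D\in V$, $D\subseteq S\times\mathrm{Fn}(\kappa,2)$, all of whose sections $\{r:(\theta,r)\in D\}$ are countable antichains, with $X=\{\theta:\exists r\in\mathbb G\ (\theta,r)\in D\}$. Collecting the domains of all these $r$, we get $X\in V[\mathbb G_I]$ for some $I\in V$ with $|I|\le|S|+\omega$.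
3. (Products.) $\mathbb G_I$ is generic over $V$, and $\mathbb G_{\kappa\setminus I}$ is $\mathrm{Fn}(\kappa\setminus I,2)$-generic over $V[\mathbb G_I]$. For $\gamma<\omega_1$, the restriction to $\mathrm{Fn}(\gamma,2)$ of an $\mathrm{Fn}(\omega_1,2)$-generic filter is generic, and every $\mathrm{Fn}(\gamma,2)$-generic filter extends, in a further forcing extension, to an $\mathrm{Fn}(\omega_1,2)$-generic one.
4. A countable poset in which every condition has two incompatible extensions is forcing equivalent to $\mathrm{Fn}(\omega,2)$. So if $W=V[\mathbb G_I]$ with $\kappa\setminus I$ infinite, then $V[\mathbb G]$ contains a $W$-generic filter for every such poset in $W$.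
5. (Rasiowa–Sikorski.) For countably many dense subsets of a poset there is a filter meeting all of them.
6. ($\diamondsuit$.) There are $S_\gamma\subseteq\gamma$ ($\gamma<\omega_1$) such that for each $S\subseteq\omega_1$ the set $\{\gamma:S\cap\gamma=S_\gamma\}$ is stationary. This implies CH.

## 3. Graphs over $P$, and limits supported on one coordinate

Let $K=2^\omega=\mathbb Z_2^\omega$, a compact group. On $P=[\omega]^{<\omega}$ write $+$ for $\triangle$, and let $V_n=\{p\in P:p\cap n=\emptyset\}$. The $V_n$ are subgroups of finite index and form a base at $0=\emptyset$ of a metrizable group topology $T_0$. "Closed" and "$p_i\to0$" in $P$ refer to $T_0$.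

A subgroup $\Lambda\le P$ is closed iff for every $x\in P\setminus\Lambda$ there is $N$ with $x\notin\Lambda+V_N$; this is absolute between models. A closed subgroup of finite index is open, since its complement is a finite union of closed cosets; so it contains some $V_N$. If $\Lambda$ is closed and $E\le P$ is finite, then $\Lambda+E$ is a finite union of cosets of $\Lambda$, hence closed. For example, $\langle\{2n\}:n<\omega\rangle$ is closed and contains no $V_N$. The subgroup of sets of even size has index $2$ and is not closed: if $|x|$ is odd, then $x=(x+\{N\})+\{N\}$ lies in (even sets)$\,+V_N$ for every $N$.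

Suppose we have, in $V$, homomorphisms $\psi_\alpha:P\to K$ for $\alpha<\omega_1$. In $V[\mathbb G]$ (with $K$ computed there) let $\sigma=\{s\in K^{\omega_1}:\mathrm{supp}(s)\text{ finite}\}$, $\psi(p)=(\psi_\alpha(p))_{\alpha<\omega_1}$, and
$$H=\{(p,\psi(p)+s):p\in P,\ s\in\sigma\}\le(P,T_0)\times K^{\omega_1}\tag{1}$$
with the subspace topology. This is a Hausdorff Boolean topological group. For $x\in H$ write $x=(p_x,\psi(p_x)+s_x)$ and $x(\alpha)=\psi_\alpha(p_x)+s_x(\alpha)$. We identify $x$ with the pair $(p_x,s_x)$; so $x(\alpha)=\psi_\alpha(p_x)$ whenever $\alpha\notin\mathrm{supp}(s_x)$, and $x(\alpha)=s_x(\alpha)$ whenever $p_x=0$. A base at $0$ is given by the open subgroups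
$$O(N,F,m)=\{x:p_x\in V_N,\ x(\alpha){\restriction}m=0\ \ \forall\alpha\in F\},\qquad N,m<\omega,\ F\in[\omega_1]^{<\omega}.$$
Call these *basic*, and *$\gamma$-basic* if $F\subseteq\gamma$. Formally a basic set is a triple $(N,F,m)$, which is the same in every model. The intersection of two ($\gamma$-)basic sets contains a ($\gamma$-)basic set. For each $\gamma<\omega_1$ fix in $V$ increasing finite sets $F^\gamma_n$ with $\bigcup_nF^\gamma_n=\gamma$, and let $O^\gamma_n=O(n,F^\gamma_n,n)$. Every $\gamma$-basic set contains $O^\gamma_n$ for large $n$. In particular, if we used only countably many coordinates, the group would be metrizable, hence Fréchet. So $\omega_1$ coordinates are needed.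

**How closures can be reached in two steps.** Let $w\in H$ have $p_w=0$ and only one nonzero coordinate. If $w_n$ ($n<\omega$) are such points, with nonzero coordinates at distinct places, then $w_n\to0$ *whatever the values are*, since each coordinate is nonzero for at most one $n$. So if $0\in\overline A$, it suffices to find, for infinitely many $\gamma$, points $a_n\in A$ converging to some $w_\gamma$ supported at $\gamma$. We will arrange that $p_{a_n}=c^\gamma_n$ for a set $C_\gamma=\{c^\gamma_n:n<\omega\}$ built at stage $\gamma$ and tending to $0$ in $P$. Coordinates below $\gamma$ go to $0$ by the choice of the $a_n$. Coordinates above $\gamma$ go to $0$ if each $\psi^j_\alpha$ with $\alpha>\gamma$ vanishes on almost all of $C_\gamma$. At $\gamma$ itself compactness of $K$ gives a convergent subsequence.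

**How a new real can prevent limits in $W$.** Suppose there are further homomorphisms $\tau_\beta:P\to K$, *not* used in the topology of $H$, and a set $A'=\{x_i:i<\omega\}$ with $0\in\overline{A'}$, $p_i=p_{x_i}\to0$ and $\tau_\beta(p_i)\to f$, where $f\notin W$. Suppose a subsequence converges to $y\in W$. We want to compute $f$ from $y$. (The $\tau_\beta$ must not be coordinates of $H$ beyond the supports of the $x_i$: if $\tau_\beta=\psi_\alpha$ for such an $\alpha$, then the $x_i$ in $O(0,\{\alpha\},m)$, of which there are infinitely many, would force $f{\restriction}m=0$ for all $m$.) Try the simplest cases, all supports being contained in $\beta$.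

* $p_i=c^\gamma_{n_i}$, $n_i\to\infty$, $\gamma<\beta$. If each $\tau^j_\beta$ vanishes on almost all of $C_\gamma$, then $f=0\in W$, a contradiction.
* $p_i=c^\gamma_{n_i}$, $n_i\to\infty$, $\gamma\ge\beta$. Suppose the coordinates $\psi^j_\gamma$ *copy* the coordinates of $\tau_\beta$ on $C_\gamma$: for each $l$ there is $j$ with $\psi^j_\gamma=\tau^l_\beta$ on almost all of $C_\gamma$. Then $f(l)=\lim\tau^l_\beta(p_i)=\lim\psi^j_\gamma(p_i)=y(\gamma)(j)$. So $f$ is read off from $y(\gamma)$.
* $p_i=c^{\gamma_1}_{n_i}+c^{\gamma_2}_{n_i}$ with $\beta\le\gamma_1<\gamma_2$. At coordinate $\gamma_2$ the first summand dies out, so $y(\gamma_2)$ gives the limits on $c^{\gamma_2}_{n_i}$ of everything that $\psi_{\gamma_2}$ copies. At coordinate $\gamma_1$ we see $y(\gamma_1)(j)=\lim\big(\psi^j_{\gamma_1}(c^{\gamma_1}_{n_i})+\psi^j_{\gamma_1}(c^{\gamma_2}_{n_i})\big)$. To remove the second term we must know it already; so $\psi_{\gamma_2}$ should copy $\psi_{\gamma_1}$ as well as $\tau_\beta$.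

So $\psi_\gamma$ restricted to $C_\gamma$ should copy all $\tau_\beta$ with $\beta\le\gamma$ and all $\psi_\alpha$ with $\alpha<\gamma$. We also need to know that the $p_i$ of a convergent sequence lie, for infinitely many $i$, in a group generated by finitely many of the sets $C_\gamma$; this will come from the guessing by $\diamondsuit$.

## 4. The requirements on $\tau_\gamma,\psi_\gamma,C_\gamma$

We construct in $V$, by recursion on $\gamma<\omega_1$, homomorphisms $\tau_\gamma,\psi_\gamma:P\to K$ (coordinates $\tau^j_\gamma,\psi^j_\gamma:P\to2$) and a set $C_\gamma\subseteq P\setminus\{0\}$. Either $C_\gamma=\emptyset$, or $C_\gamma=\{c^\gamma_n:n<\omega\}$ one-to-one with $c^\gamma_n\to0$. For a finite partial function $k:\omega_1\rightharpoonup\omega$ let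
$$R_k=\langle c^\alpha_n:\alpha\in\mathrm{dom}\,k,\ C_\alpha\ne\emptyset,\ n\ge k(\alpha)\rangle.$$
For finite $J\subseteq\omega_1$ let $R_{J,n}=R_k$ with $k\equiv n$ on $J$, and $R_J=R_{J,0}$. Thus $R_k\subseteq R_{\mathrm{dom}\,k}$, and $k\subseteq k'$ implies $R_k\subseteq R_{k'}$. For instance, $R_\emptyset=\{0\}$. If $C_0$ were $\{\{2n\}:n<\omega\}$, then $R_{\{0\},n}$ would consist of the finite sets of even numbers $\ge2n$. If $C_0$ were $\{\{n\}:n<\omega\}$, we would get $R_{\{0\},n}=V_n$, which we forbid below.

**Records.** For each $\gamma$ fix in advance, in $V$, an enumeration $\{\rho^j_\gamma:j<\omega\}$ of the countable set of symbols $\{\tau^i_\beta:\beta\le\gamma,i<\omega\}\cup\{\psi^i_\alpha:\alpha<\gamma,i<\omega\}$. Once the named homomorphisms exist, $\rho^j_\gamma$ denotes the corresponding homomorphism $P\to2$. For $\gamma=0$ the records are just the coordinates of $\tau_0$.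

**Requirements.**

* (R1) If $\alpha<\gamma$, then each $\tau^j_\gamma$ and each $\psi^j_\gamma$ vanishes on all but finitely many elements of $C_\alpha$.
* (R2) For each $j$, $\psi^j_\gamma(c)=\rho^j_\gamma(c)$ for all but finitely many $c\in C_\gamma$.
* (R3) Every $R_k$ is closed.
* (R4) No $R_k$ contains any $V_N$.

(R1) and (R2) are the design of Section 3. (R3) makes the following lemma work. (R4) says that the $R_k$ are small, which leaves room to choose new elements.

**Lemma 1.** *Let $J$ be finite, $p_i\in R_J$, $p_i\to0$. Then for every $n$, $p_i\in R_{J,n}$ for almost all $i$. Hence if $\theta\in\mathrm{Hom}(P,2)$ vanishes on almost all of $C_\gamma$ for each $\gamma\in J$, then $\theta(p_i)=0$ for almost all $i$.*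

*Proof.* $R_J$ is generated by $R_{J,n}$ and the finitely many $c^\alpha_i$ with $\alpha\in J$, $i<n$, so $R_{J,n}$ has finite index in $R_J$. It is closed by (R3). So $R_J\setminus R_{J,n}$ is a finite union of closed cosets, none containing $0$, and a sequence tending to $0$ eventually leaves it. For the second part, $\theta$ vanishes on $R_{J,n}$ for large $n$. $\square$

## 5. Guessing names for sets near $0$

To handle all sets $A\subseteq H$ of size $\le\omega_1$ in $V[\mathbb G]$, we guess initial parts of names for them with $\diamondsuit$.

**Definition (codes).** Let $\mathbb F_\gamma=\mathrm{Fn}(\gamma,2)$ for $\gamma\le\omega_1$ and $\Theta_\gamma=P\sqcup(\gamma\times\omega)$. A sequence $\langle a_\xi:\xi<\gamma\rangle$ of pairs $a_\xi=(p_\xi,s_\xi)$, $p_\xi\in P$, $s_\xi\in\sigma$, $\mathrm{supp}(s_\xi)\subseteq\gamma$, is coded by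
$$\{(\xi,p_\xi):\xi<\gamma\}\cup\{(\xi,(\alpha,j)):s_\xi(\alpha)(j)=1\}\subseteq\gamma\times\Theta_\gamma.$$
For $D\subseteq\gamma\times\Theta_\gamma\times\mathbb F_\gamma$ and $g\subseteq\mathbb F_\gamma$ let $D[g]=\{(\xi,\theta):\exists r\in g\ (\xi,\theta,r)\in D\}$.

For example, with $\gamma=2$, $a_0=(\{3\},0)$ and $a_1=(\emptyset,s)$, where $s(0)=(1,0,0,\dots)$ and $s(1)=0$, the code is $\{(0,\{3\}),(1,\emptyset),(1,(0,0))\}$.

Fix in $V$ a bijection $b:\omega_1\to\omega_1\times\Theta_{\omega_1}\times\mathbb F_{\omega_1}$. For club many $\gamma$ we have $b[\gamma]=\gamma\times\Theta_\gamma\times\mathbb F_\gamma$. For these let $D_\gamma=b[S_\gamma]$, with $S_\gamma$ from $\diamondsuit$, and let $D_\gamma=\emptyset$ for the other $\gamma$. Then for every $D\subseteq\omega_1\times\Theta_{\omega_1}\times\mathbb F_{\omega_1}$ in $V$ the set $\{\gamma:D\cap(\gamma\times\Theta_\gamma\times\mathbb F_\gamma)=D_\gamma\}$ is stationary.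

**Definition (good conditions).** Call $q\in\mathbb F_\gamma$ *good* if $q\Vdash_{\mathbb F_\gamma}$ "$D_\gamma[\dot g]$ codes a sequence $\langle\dot a^\gamma_\xi:\xi<\gamma\rangle$". Write $\dot p^\gamma_\xi,\dot s^\gamma_\xi$ for the two parts of $\dot a^\gamma_\xi$; omit $\gamma$ if it is clear. For $\gamma$-basic $O$, whether $a_\xi\in O$ depends only on $a_\xi$ and on $\psi_\alpha$, $\alpha<\gamma$. So the following makes sense at stage $\gamma$, before $\psi_\gamma$ is defined.

* $\mathcal B_\gamma$ is the set of good $q\in\mathbb F_\gamma$ such that for some $\gamma$-basic $O$ and finite $J\subseteq\gamma$, $q\Vdash\forall\xi<\gamma\,(\dot a_\xi\in O\Rightarrow\dot p_\xi\in R_J)$.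
* $\mathcal G_\gamma$ is the set of good $q$ with no extension in $\mathcal B_\gamma$.

Both sets are closed under extension, and $\mathcal B_\gamma\cup\mathcal G_\gamma$ is dense below every good condition.

Conditions in $\mathcal B_\gamma$ say that near $0$ the guessed set has its $P$-parts in a group on which later coordinates tend to $0$ by Lemma 1. For conditions in $\mathcal G_\gamma$ there are always points of the guessed set, arbitrarily close to $0$, with $P$-part outside any given $R_J$; this is the freedom we use.

**Example 2.** If $D_\gamma[\dot g]$ is forced to code a sequence with all $p_\xi=0$, every condition is in $\mathcal B_\gamma$ (take $J=\emptyset$). If $\gamma\ge\omega$ and it is forced to code a sequence in which every $(p,0)$, $p\in P$, occurs, then every condition is in $\mathcal G_\gamma$: for $\gamma$-basic $O=O(N,F,m)$ the subgroup $\{p\in V_N:\psi_\alpha(p){\restriction}m=0\ \forall\alpha\in F\}$ has finite index in $P$, and if it were contained in a closed group $R_J$, that group would be open, against (R4).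

## 6. The poset $Z_\gamma$ of finite approximations to a homomorphism

Suppose the construction is done below $\gamma<\omega_1$, with (R1)–(R4) holding so far, where (R3) and (R4) are meant for $k:\gamma\rightharpoonup\omega$. We need homomorphisms $P\to K$ that are as free as possible subject to (R1).

**Definition.** $Z_\gamma$ consists of $z=(E,m,h,k)$ with $E\le P$ a finite subgroup, $m<\omega$, $k:\gamma\rightharpoonup\omega$ finite, and $h:E\to2^m$ a homomorphism with $h=0$ on $E\cap R_k$. Put $z'\le z$ iff $E\subseteq E'$, $m\le m'$, $h'(e){\restriction}m=h(e)$ for $e\in E$, and $k\subseteq k'$. For $c\in E$ say that $z$ *guarantees* $\chi(c)\supseteq t$ if $h(c)\supseteq t$; this persists under extension.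

$Z_\gamma$ is countable. For example, with $E=\{0\}$ and $k=\{(0,5)\}$, adding $c^0_7$ to $E$ forces the value $0$ on it, while adding an element outside $R_k$ leaves its value free. In general we have the following.

**(Z1) The number $m$ can be increased by adding zero bits, and any $e\in P$ can be added to $E$; if $e\notin E+R_k$, its value can be chosen arbitrarily.** The purpose is that $\chi$ becomes total, and that its values can be prescribed. The first part is clear. Let $e\notin E$; then $E+\langle e\rangle=E\sqcup(e+E)$, and every choice of $h'(e)\in2^m$ gives a homomorphism $h'$ extending $h$, with $h'(e+x)=h'(e)+h(x)$. We only have to check that $h'=0$ on $(E+\langle e\rangle)\cap R_k$.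

Suppose first that $e=e_0+r$ with $e_0\in E$, $r\in R_k$. Put $h'(e)=h(e_0)$. This does not depend on $e_0$, since two choices differ by an element of $E\cap R_k$. If $x\in E$ and $e+x\in R_k$, then $e_0+x=(e+x)+r\in E\cap R_k$, so $h'(e+x)=h(e_0+x)=0$.

If $e\notin E+R_k$, then no $e+x$ with $x\in E$ is in $R_k$. So $(E+\langle e\rangle)\cap R_k=E\cap R_k$ and $h'(e)$ may be arbitrary.

**(Z2) Any $\alpha\in\gamma\setminus\mathrm{dom}\,k$ can be added to $\mathrm{dom}\,k$.** The purpose is (R1). As $R_k$ is closed and $E$ is finite, there is $N$ with $e\notin R_k+V_N$ for all $e\in E\setminus R_k$. Choose $n$ with $c^\alpha_i\in V_N$ for all $i\ge n$ ($n$ arbitrary if $C_\alpha=\emptyset$) and put $k'=k\cup\{(\alpha,n)\}$. Then $R_{k'}\subseteq R_k+V_N$, so $E\cap R_{k'}=E\cap R_k$, and $(E,m,h,k')$ is a condition.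

**(Z3) For each $z$ there is $N'$ with $V_{N'}\cap(E+R_k)\subseteq R_k$.** The purpose is to recognize elements with free values: if $c\in V_{N'}\setminus R_k$, then $c\notin E+R_k$. Indeed the finitely many cosets $e+R_k\neq R_k$ with $e\in E$ are closed and miss $0$. Note that $N'$ depends only on $E$ and $k$.

A filter meeting the countably many dense sets given by (Z1) and (Z2) yields a homomorphism $\chi=\bigcup h:P\to K$. If $z$ is in the filter, $\alpha\in\mathrm{dom}\,k$, $C_\alpha\ne\emptyset$ and $n\ge k(\alpha)$, then $c^\alpha_n\in R_k$. Every $z'\le z$ in the filter with $c^\alpha_n\in E'$ has $c^\alpha_n\in R_k\subseteq R_{k'}$, so $h'(c^\alpha_n)=0$. Hence $\chi(c^\alpha_n)=0$. So for each $\alpha<\gamma$, $\chi$ vanishes on almost all of $C_\alpha$, as (R1) demands.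

## 7. The recursion at stage $\gamma$

We carry along one more statement. It says that $\tau_\beta$ stays independent of the topology of $H$ on the sets guessed at stage $\beta$, even after more coordinates are added. For $\beta<\gamma$:

**$S_\gamma(\beta)$:** for all $q\in\mathcal G_\beta$, $t\in2^{<\omega}$ and $\gamma$-basic $O$ there are $r\le q$ in $\mathbb F_\beta$, $\xi<\beta$, $c\in P$ with $r\Vdash_{\mathbb F_\beta}\dot p^\beta_\xi=c\wedge\dot a^\beta_\xi\in O$, and $t\subseteq\tau_\beta(c)$.

Suppose that the construction is done below $\gamma$ and $S_\gamma(\beta)$ holds for all $\beta<\gamma$.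

**Step 1 (the dense sets that $\tau_\gamma,\psi_\gamma$ must meet).** We list what the pair $(\tau_\gamma,\psi_\gamma)$ has to do. It will be given by a filter on the countable poset $Z_\gamma\times Z_\gamma$, where the first coordinate $y$ approximates $\tau_\gamma$ and the second coordinate $z$ approximates $\psi_\gamma$. Besides the dense sets from (Z1) and (Z2) in both coordinates, the filter must meet the following countably many sets.

* $D^a(q,O,t,v)$, for $q\in\mathcal G_\gamma$, $O$ $\gamma$-basic, $t,v\in2^{<\omega}$: the $(y,z)$ for which there are $r\le q$ in $\mathbb F_\gamma$, $\xi<\gamma$, $c\ne0$ such that $r\Vdash\dot p_\xi=c\wedge\dot a_\xi\in O$, and $(y,z)$ guarantees $\tau_\gamma(c)\supseteq t$ and $\psi_\gamma(c)\supseteq v$.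
* $D^b(q,O,m)$, for $q\in\mathcal G_\gamma$, $O$ $\gamma$-basic, $m<\omega$: the same with the last requirement replaced by: $c\in E_y\cap E_z$, the bits $\tau^i_\gamma(c)$ that occur as some $\rho^j_\gamma(c)$ with $j<m$ are decided by $y$, and $z$ guarantees $\psi^j_\gamma(c)=\rho^j_\gamma(c)$ for all $j<m$.
* $D^c(\beta,q,t,O,m)$, for $\beta<\gamma$, $q\in\mathcal G_\beta$, $t\in2^{<\omega}$, $O$ $\gamma$-basic, $m<\omega$: the $(y,z)$ for which there are $r\le q$ in $\mathbb F_\beta$, $\xi<\beta$, $c$ with $r\Vdash\dot p^\beta_\xi=c\wedge\dot a^\beta_\xi\in O$, $\tau_\beta(c)\supseteq t$, and $z$ guarantees $\psi_\gamma(c){\restriction}m=0$.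

The sets $D^a$ start the statement $S_{\gamma+1}(\gamma)$ and show $\psi_\gamma$ to be nontrivial on the guessed set; $D^b$ provides $C_\gamma$ with (R2); $D^c$ propagates $S$.

**Step 2 (density of $D^a$ and $D^b$).** We must find a point of the guessed set, close to $0$, whose $P$-part has free values. Given $(y,z)$, let $J=\mathrm{dom}\,k_y\cup\mathrm{dom}\,k_z$, and shrink $O$ so that its $P$-part is contained in $V_{N'}$, with $N'$ as in (Z3) for both $y$ and $z$. Since $q\notin\mathcal B_\gamma$, $q$ does not force $\forall\xi<\gamma\,(\dot a_\xi\in O\Rightarrow\dot p_\xi\in R_J)$. So some extension of $q$ forces a counterexample to exist, and extending further to decide it we get $r\le q$, $\xi<\gamma$ and $c\in P\setminus R_J$ with $r\Vdash\dot p_\xi=c\wedge\dot a_\xi\in O$. Then $c\ne0$ and $c\in V_{N'}$. As $R_{k_y},R_{k_z}\subseteq R_J$, (Z3) gives $c\notin E_y+R_{k_y}$ and $c\notin E_z+R_{k_z}$. Lengthen $m_y,m_z$ by zero bits as much as needed; this changes neither $E$ nor $k$. By (Z1) we may add $c$ to $E_y$ with an arbitrary value, and then $c$ to $E_z$ with an arbitrary value. For $D^a$ use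 values extending $t$ and $v$. For $D^b$ first fix a value of $c$ in $y$ long enough to contain all bits $\tau^i_\gamma(c)$ that occur among the $\rho^j_\gamma(c)$, $j<m$. The other records of $\gamma$ are already defined homomorphisms, so now all $\rho^j_\gamma(c)$, $j<m$, are determined, and we prescribe $\psi^j_\gamma(c)$ accordingly in $z$.

**Step 3 (density of $D^c$).** We must make the new coordinate $\psi_\gamma$ small on a point where $\tau_\beta$ is as prescribed. Given $(y,z)$, shrink $O$ to have $P$-part in $V_{N'}$, with $N'$ as in (Z3) for $z$. Take $r,\xi,c$ from $S_\gamma(\beta)$ for this $O$; then $c\in V_{N'}$. Lengthen $m_z$ to at least $m$. If $c\in E_z+R_{k_z}$, then $c\in R_{k_z}$ by (Z3), and any extension with $c$ in its domain gives $c$ the value $0$; there is one by (Z1). Otherwise add $c$ with value $0$.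

**Step 4 (choice of $\tau_\gamma,\psi_\gamma$; propagation of $S$).** By Rasiowa–Sikorski fix a filter as in Step 1, and let $(\tau_\gamma,\psi_\gamma)$ be the pair it defines. (R1) holds for $\gamma$ by the end of Section 6. We check $S_{\gamma+1}(\beta)$ for $\beta\le\gamma$. Let $O$ be $(\gamma+1)$-basic. It contains the intersection of a $\gamma$-basic $O'$ with $\{x:x(\gamma){\restriction}m=0\}$ for some $m$. For $\beta\le\gamma$ and $\xi<\beta$, every good $q\in\mathbb F_\beta$ forces $\mathrm{supp}(\dot s^\beta_\xi)\subseteq\beta\not\ni\gamma$, so $\dot a^\beta_\xi(\gamma)=\psi_\gamma(\dot p^\beta_\xi)$. Hence $S_{\gamma+1}(\gamma)$ follows from the sets $D^a(q,O',t,0^m)$, where $0^m$ is the string of $m$ zeros, and $S_{\gamma+1}(\beta)$ for $\beta<\gamma$ follows from $D^c(\beta,q,t,O',m)$.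

If $\gamma$ is a limit (or $\gamma=\omega_1$) and $\beta<\gamma$, every $\gamma$-basic $O$ is $\gamma'$-basic for some $\gamma'$ with $\beta<\gamma'<\gamma$, as $F$ is finite; so $S_\gamma(\beta)$ follows from the statements $S_{\gamma'}(\beta)$. Thus the hypothesis is available at every stage, and $S_{\omega_1}(\beta)$ holds for all $\beta<\omega_1$.

**Step 5 (choice of $C_\gamma$).** We now collect $P$-parts of points from the guessed set into a sequence tending to $0$ on which $\psi_\gamma$ copies its records, and keep (R3) and (R4) alive. If $\mathcal G_\gamma=\emptyset$, let $C_\gamma=\emptyset$. Otherwise enumerate $\mathcal G_\gamma=\{q_n:n<\omega\}$ with each element repeated infinitely often, $\{R_k:k:\gamma\rightharpoonup\omega\text{ finite}\}=\{\Lambda_i:i<\omega\}$ with repetitions, and $P=\{x_l:l<\omega\}$. Given nonzero $c_0,\dots,c_{n-1}$, choose $N_n\ge n$, $N_n\ge N_{n-1}$, with $c_0,\dots,c_{n-1}\notin V_{N_n}$ and such that: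

1. for all $i,l,n_0\le n$: if $x_l\notin\Lambda_i+\langle c_j:n_0\le j<n\rangle$, then $x_l\notin\Lambda_i+\langle c_j:n_0\le j<n\rangle+V_{N_n}$;
2. for each $i\le n$ there is $x\in V_n$ with $x\notin\Lambda_i+\langle c_j:j<n\rangle+V_{N_n}$.

Item 1 concerns finitely many closed groups and finitely many points, so large $N_n$ work. For item 2 it suffices that $V_n\not\subseteq\Lambda_i+\langle c_j:j<n\rangle$, as the latter group is closed. If $V_n$ were contained in it, this group would have finite index in $P$; as $\Lambda_i$ has finite index in it, $\Lambda_i$ would be a closed subgroup of finite index in $P$, hence open, contradicting (R4) below $\gamma$. (For $R_\emptyset=\{0\}$, (R3) and (R4) are clear.)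

The filter of Step 4 met $D^b(q_n,O,n+1)$ for a $\gamma$-basic $O\subseteq O(N_n,\emptyset,0)\cap O^\gamma_n$. So there are $r_n\le q_n$, $\xi_n<\gamma$, $c_n\ne0$ with
$$r_n\Vdash\dot p_{\xi_n}=c_n\wedge\dot a_{\xi_n}\in O^\gamma_n,\qquad c_n\in V_{N_n},\qquad\psi^j_\gamma(c_n)=\rho^j_\gamma(c_n)\ (j\le n).\tag{2}$$
Put $c^\gamma_n=c_n$. The $c_n$ are distinct, since $c_n\in V_{N_n}$ and $c_j\notin V_{N_n}$ for $j<n$. Also $c_n\to0$, and (R2) holds.

**Step 6 ((R3) and (R4) survive).** If $C_\gamma=\emptyset$, or $\gamma\notin\mathrm{dom}\,k$, nothing new has to be shown. Otherwise $R_k=\Lambda_i+\langle c_j:j\ge n_0\rangle$ for some $i,n_0$.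

For (R3), let $x_l\notin R_k$ and take $n\ge i,l,n_0$. Then $x_l\notin\Lambda_i+\langle c_j:n_0\le j<n\rangle$. Since $c_j\in V_{N_j}\subseteq V_{N_n}$ for $j\ge n$, item 1 gives $x_l\notin\Lambda_i+\langle c_j:n_0\le j<n\rangle+V_{N_n}\supseteq R_k+V_{N_n}$. So $R_k$ is closed.

For (R4), let $N$ be given and take $n\ge i,N$. Item 2 gives $x\in V_n\subseteq V_N$ with $x\notin\Lambda_i+\langle c_j:j<n\rangle+V_{N_n}\supseteq R_k$. So $V_N\not\subseteq R_k$.

At a limit stage (R3) and (R4) are inherited, since $\mathrm{dom}\,k$ is finite. The construction is complete; $\psi=(\psi_\alpha)_{\alpha<\omega_1}$ is the homomorphism of the Theorem.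

## 8. Stages at which a set near $0$ was guessed

From now on work in $V[\mathbb G]$, where $\mathbb G$ is $\mathrm{Fn}(\kappa,2)$-generic over $V$ and $\kappa\ge\omega_1$. The next lemma translates the construction into properties of actual sets $A\subseteq H$.

**Stage Lemma.** *Let $A\subseteq H$, $0\in\overline A\setminus A$, $A=\{a_\xi:\xi<\omega_1\}$ (repetitions allowed). There is an uncountable $T\subseteq\omega_1$ such that for every $\gamma\in T$, with $A_\gamma=\{a_\xi:\xi<\gamma\}$: $\mathrm{supp}(s_a)\subseteq\gamma$ for $a\in A_\gamma$; $A_\gamma\cap O\ne\emptyset$ for every $\gamma$-basic $O$; and (I$_\gamma$) or (II$_\gamma$) holds:*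

*(I$_\gamma$) there are a $\gamma$-basic $O$ and a finite $J\subseteq\gamma$ with $p_a\in R_J$ for all $a\in A_\gamma\cap O$;*

*(II$_\gamma$)*

* *(i) there are an infinite $M\subseteq\omega$ and $a_n\in A_\gamma\cap O^\gamma_n$ ($n\in M$) with $p_{a_n}=c^\gamma_n$;*
* *(ii) for every basic $O$ (any finite $F\subseteq\omega_1$) and $t\in2^{<\omega}$ there is $a\in A_\gamma\cap O$ with $\tau_\gamma(p_a)\supseteq t$;*
* *(iii) for every $\gamma$-basic $O$ there is $a\in A_\gamma\cap O$ with $\psi^0_\gamma(p_a)=1$.*

*Proof.* **Step 1 (a name that $\diamondsuit$ can guess).** Let $X\subseteq\omega_1\times\Theta_{\omega_1}$ code $\langle a_\xi:\xi<\omega_1\rangle$. By fact 2 of Section 2 there is $I\in V$ with $|I|=\omega_1$ and $X\in V[\mathbb G_I]$. A bijection $I\to\omega_1$ in $V$ turns $\mathbb G_I$ into an $\mathbb F_{\omega_1}$-generic filter $g$. Let $D\subseteq\omega_1\times\Theta_{\omega_1}\times\mathbb F_{\omega_1}$ in $V$ satisfy $X=D[g]$, with all sections $\{r:(\xi,\theta,r)\in D\}$ countable antichains. Since $0\in\overline A$, some $p_0\in g$ forces that $D[\dot g]$ codes a sequence $\langle\dot a_\xi:\xi<\omega_1\rangle$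 meeting every $O(N,F,m)$.

**Step 2 (a club of closure points).** We want the part of $D$ below $\gamma$ to be a name for $\langle a_\xi:\xi<\gamma\rangle$. There is a club $E\in V$ of $\gamma<\omega_1$ with:

* $p_0\in\mathbb F_\gamma$;
* if $\xi<\gamma$, $\theta\in\Theta_\gamma$, $(\xi,\theta,r)\in D$, then $r\in\mathbb F_\gamma$;
* $p_0\Vdash\mathrm{supp}(\dot s_\xi)\subseteq\gamma$ for $\xi<\gamma$;
* $p_0\Vdash\exists\xi<\gamma\ \dot a_\xi\in O$ for every $\gamma$-basic $O$.

Indeed, for each pair $(\xi,\theta)$ the section is countable, so the domains of its elements are bounded in $\omega_1$. For each $\xi$, by ccc, there are only countably many possibilities for the finite set $\mathrm{supp}(\dot s_\xi)$, so some countable ordinal bounds them all. For each basic $O$, by ccc, there are only countably many possibilities for the least $\xi$ with $\dot a_\xi\in O$, so these are bounded too. As $\delta\times\Theta_\delta$ and the set of $\delta$-basic sets are countable for $\delta<\omega_1$, there is a function $\omega_1\to\omega_1$ in $V$ giving for each $\delta$ a bound for everything indexed below $\delta$.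 The limit ordinals closed under it and beyond $\mathrm{dom}\,p_0$ form $E$.

Let $T=\{\gamma\in E:D\cap(\gamma\times\Theta_\gamma\times\mathbb F_\gamma)=D_\gamma\}$. It is stationary in $V$, hence unbounded in $\omega_1$, and so uncountable in $V[\mathbb G]$ because $\omega_1$ is preserved.

**Step 3 (which conditions decide the case).** Let $\gamma\in T$. The statements about supports and about $A_\gamma\cap O\ne\emptyset$ hold since $p_0\in g$. The filter $g_\gamma=g\cap\mathbb F_\gamma$ is $\mathbb F_\gamma$-generic over $V$. By the second property of $E$, $D_\gamma[g_\gamma]=X\cap(\gamma\times\Theta_\gamma)$, and by the third property this codes $\langle a_\xi:\xi<\gamma\rangle$. The same reasoning applies to every $\mathbb F_\gamma$-generic filter $g'\ni p_0$, extended to an $\mathbb F_{\omega_1}$-generic filter; so $p_0$ is good for $\gamma$. Hence $g_\gamma$ contains some $q\in\mathcal B_\gamma\cup\mathcal G_\gamma$. If $q\in\mathcal B_\gamma$, we get (I$_\gamma$) at once.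

**Step 4 (the case $q\in\mathcal G_\gamma$).** We verify (II$_\gamma$). Every $q'\le q$ in $\mathbb F_\gamma$ is in $\mathcal G_\gamma$; in particular $C_\gamma\neq\emptyset$.

(i) For each $m$, $\{r_n:n\ge m\}$ is dense below $q$: if $q'\le q$, then $q'=q_n$ for some $n\ge m$, and $r_n\le q_n=q'$. So $M=\{n:r_n\in g_\gamma\}$ is infinite. Take $a_n=a_{\xi_n}$ and use (2).

(ii) By $S_{\omega_1}(\gamma)$, applied to all $q'\le q$, the set of $r\in\mathbb F_\gamma$ such that for some $\xi<\gamma$, $c\in P$: $r\Vdash\dot p_\xi=c\wedge\dot a_\xi\in O$ and $\tau_\gamma(c)\supseteq t$, is dense below $q$. So it meets $g_\gamma$.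

(iii) The filter defining $(\tau_\gamma,\psi_\gamma)$ met $D^a(q',O,\emptyset,\langle1\rangle)$ for all $q'\le q$. So the set of $r$ such that for some $\xi<\gamma$, $c\in P$: $r\Vdash\dot p_\xi=c\wedge\dot a_\xi\in O$ and $\psi^0_\gamma(c)=1$, is dense below $q$, and it meets $g_\gamma$. $\square$

## 9. $H$ is sequential and $\mathrm{so}(H)\le2$

**Step 1 (reduction to the point $0$ and to $|A|\le\omega_1$).** It suffices to show that $0\in[A]_2$ whenever $A\subseteq H$ and $0\in\overline A\setminus A$. By translation this gives $[A]_2=\overline A$ for all $A\subseteq H$. Then $H$ is sequential: if no infinite $C\subseteq A$ converged to a point outside $A$, then $[A]'=A$, so $\overline A=[A]_2=A$. And $\mathrm{so}(H)\le2$. Since $0$ has a base of size $\le\omega_1$, we may replace $A$ by a subset of size $\le\omega_1$ with $0$ in its closure. Apply the Stage Lemma to an enumeration of $A$ in type $\omega_1$.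

**Step 2 (if some $\gamma\in T$ satisfies (I$_\gamma$), then $0\in[A]'$).** Let $O,J$ be as in (I$_\gamma$). Choose $a_n\in A_\gamma\cap O\cap O^\gamma_n$; this is possible since $O\cap O^\gamma_n$ contains a $\gamma$-basic set. Then $p_{a_n}\to0$, and $a_n(\alpha)\to0$ for $\alpha<\gamma$. For $\alpha\ge\gamma$, $a_n(\alpha)=\psi_\alpha(p_{a_n})$ because $\mathrm{supp}(s_{a_n})\subseteq\gamma$. Here $p_{a_n}\in R_J$ and every element of $J$ is below $\alpha$, so $a_n(\alpha)\to0$ by (R1) and Lemma 1 applied to each $\psi^j_\alpha$. So $a_n\to0$. As $a_n\ne0$, every value is taken only finitely often. The range is infinite and converges to $0$.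

**Step 3 (if all $\gamma\in T$ satisfy (II$_\gamma$), then $0\in[A]_2$).** Fix $\gamma\in T$ and $a_n$ ($n\in M$) from (i); they are distinct since the $c^\gamma_n$ are. Then $p_{a_n}=c^\gamma_n\to0$ and $a_n(\alpha)\to0$ for $\alpha<\gamma$. For $\alpha>\gamma$, $a_n(\alpha)=\psi_\alpha(c^\gamma_n)\to0$ by (R1). By compactness of $K$, $a_n(\gamma)=\psi_\gamma(c^\gamma_n)$ converges along an infinite $M'\subseteq M$ to some $f_\gamma\in K$. So $w_\gamma\in[A]'$, where $w_\gamma\in H$ has $p_{w_\gamma}=0$, $w_\gamma(\gamma)=f_\gamma$ and all other coordinates $0$. If some $f_\gamma=0$, then $w_\gamma=0\in[A]'$. Otherwise, for distinct $\gamma_n\in T$ ($n<\omega$), the distinct points $w_{\gamma_n}$ converge to $0$, as each coordinate is nonzero for at most one of them. So $0\in[[A]']'=[A]_2$. $\square$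

## 10. A Cohen-generic subset without limits in $W$

For $x\in H$ and a model $W\supseteq V$, "$x\in W$" means $(p_x,s_x)\in W$; this is equivalent to the literal meaning since $\psi\in V$.

**Splitting Lemma.** *Let $A=\{a_\xi:\xi<\omega_1\}$ and $T$ be as in the Stage Lemma, $\beta\in T$, and assume (II$_\beta$). Let $W=V[\mathbb G_{I'}]$ with $I'\in V$, $I'\subseteq\kappa$, $\kappa\setminus I'$ infinite, $A_\beta\in W$. Then there is a countable $A'\subseteq A_\beta$ with $0\in\overline{A'}\setminus A'$ such that no infinite $C\subseteq A'$ converges to a point of $H\cap W$.*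

*Proof.* **Step 1 (a generic sequence carrying a new real).** We build $A'=\{x_i:i<\omega\}$ together with a new real $f$ to which $\tau_\beta(p_{x_i})$ converges. As $V[\mathbb G]$ is a ccc extension of $W$, $\omega_1$ is preserved, so $A_\beta$, being countable in $V[\mathbb G]$, is countable in $W$. Let $Q\in W$ consist of all $(\vec x,t)$ with $\vec x=(x_0,\dots,x_{m-1})\in A_\beta^m$, $m<\omega$, $t\in2^{<\omega}$, $|t|\ge m$, and
$$x_i\in O^\beta_i,\qquad\tau_\beta(p_{x_i})\supseteq t{\restriction}i\qquad(i<m),$$
ordered by end-extension in both coordinates. $Q$ is countable in $W$, and every $(\vec x,t)$ has the incompatible extensions $(\vec x,t^\frown0)$, $(\vec x,t^\frown1)$. By fact 4 of Section 2, $V[\mathbb G]$ contains a $W$-generic filter for $Q$.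

Statement (II$_\beta$)(ii) is absolute to $W$, as it concerns only $A_\beta$, $\tau_\beta$, $\psi$ and the triples $(N,F,m)$. By it, given $(\vec x,t)\in Q$ with $|\vec x|=m$ and a basic $O$, there is $x_m\in A_\beta\cap O\cap O^\beta_m$ with $\tau_\beta(p_{x_m})\supseteq t$. Then $(\vec x^\frown x_m,t')\in Q$ for every $t'\supseteq t$ with $|t'|\ge m+1$, because $t'{\restriction}m=t{\restriction}m$. So for every basic $O$ and $n<\omega$ the conditions with $x_i\in O$ for some $i\ge n$ are dense: first lengthen $\vec x$ to length at least $n$, then add a point of $O$. Also, for $h\in K\cap W$, the conditions with $t\not\subseteq h$ are dense. Hence genericity yields a sequence $(x_i)_{i<\omega}$ in $A_\beta$ and $f\in K$ with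
$$x_i\in O^\beta_i,\qquad\tau_\beta(p_{x_i})\supseteq f{\restriction}i,\qquad f\notin W,\tag{3}$$
and every basic $O$ contains $x_i$ for infinitely many $i$. Put $A'=\{x_i:i<\omega\}$. Then $0\in\overline{A'}$, and $0\notin A'$ because $0\notin A$. Write $p_i=p_{x_i}$; so $p_i\in V_i$.

**Step 2 (what a limit in $W$ would give).** Suppose, for a contradiction, that $C\subseteq A'$ is infinite and $C\to y\in H\cap W$. Let $M=\{i:x_i\in C,\ x_i\ne x_{i'}\ \forall i'<i\}$. So $(x_i)_{i\in M}$ enumerates $C$ one-to-one, and $x_i\to y$ along $M$. As $p_i\to0$, $p_y=0$. As $\mathrm{supp}(s_{x_i})\subseteq\beta$,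
$$\psi_\alpha(p_i)=x_i(\alpha)\to y(\alpha)\quad(i\in M)\qquad\text{for all }\alpha\ge\beta.\tag{4}$$

**Step 3 (the $p_i$ lie in one $R_J$ for infinitely many $i$).** This brings us to the situation computed by hand in Section 3.

**Claim.** *There are a finite $J\subseteq\omega_1$ and an infinite $M'\subseteq M$ with $p_i\in R_J$ for $i\in M'$.*

Let $B=\{x+y:x\in C\}\setminus\{0\}$. Then $B$ is infinite, $B\to0$, $0\in\overline B\setminus B$, and $p_{x+y}=p_x$ for $x\in C$. Apply the Stage Lemma to $B$ and an enumeration of $B$ in type $\omega_1$, and let $\gamma$ be in the resulting uncountable set.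

Suppose (II$_\gamma$) holds for $B$. For $b\in B_\gamma$ we have $b(\gamma)=\psi_\gamma(p_b)$, as $\mathrm{supp}(s_b)\subseteq\gamma$. As $B\to0$, the set
$$\{b\in B_\gamma:\psi^0_\gamma(p_b)=1\}=\{b\in B_\gamma:b\notin O(0,\{\gamma\},1)\}$$
is finite. By (iii) it meets every $\gamma$-basic set. If each of its finitely many elements were missed by some $\gamma$-basic set, a $\gamma$-basic set inside the intersection of these would miss all of them; so one such $b$ lies in all $\gamma$-basic sets. Then $p_b\in\bigcap_NV_N=\{0\}$ and $\psi^0_\gamma(p_b)=0$, a contradiction.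

So (I$_\gamma$) holds, with some $O,J$: $p_b\in R_J$ for $b\in B_\gamma\cap O$. Suppose $B_\gamma\cap O$ were finite. Since $B_\gamma$ meets every $\gamma$-basic subset of $O$, the same argument gives $b\in B_\gamma$ lying in all $\gamma$-basic sets. Then $p_b=0$, so $s_b(\alpha)=b(\alpha)=0$ for $\alpha<\gamma$, and $\mathrm{supp}(s_b)\subseteq\gamma$. So $b=0$, a contradiction. Hence $B_\gamma\cap O$ is infinite. Each of its elements is $x_i+y$ for a unique $i\in M$, and $p_i\in R_J$ for these $i$. This proves the Claim.

**Step 4 (splitting $p_i$ along $J$).** We write $p_i$ as a sum of pieces, one for each $\gamma\in J$, far out in $C_\gamma$. Let $J_0=J\cap\beta$ and $J\setminus\beta=\{\gamma_1<\dots<\gamma_l\}$, $l\ge0$. For $i\in M'$ let $k_i$ be the largest $k\le i$ with $p_i\in R_{J,k}$; it exists as $R_{J,0}=R_J$. By Lemma 1, $k_i\to\infty$ ($i\in M'$). Write $p_i=\sum_{\gamma\in J}p^\gamma_i$ with $p^\gamma_i\in\langle c^\gamma_n:n\ge k_i\rangle$, where $p^\gamma_i=0$ if $C_\gamma=\emptyset$. Since $k_i\to\infty$, we have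
$$\theta,\theta'\in\mathrm{Hom}(P,2)\text{ agree on almost all of }C_\gamma\ \Rightarrow\ \theta(p^\gamma_i)=\theta'(p^\gamma_i)\text{ for almost all }i\in M'.\tag{5}$$

**Step 5 (reading the records from $y$, from the top down).** By downward induction on $r=l,\dots,1$ we show: for every $j$, $\rho^j_{\gamma_r}(p^{\gamma_r}_i)$ is eventually constant ($i\in M'$), with value $e_r(j)$ say, and the function $e_r:\omega\to2$ belongs to $W$. We have
$$\psi^j_{\gamma_r}(p_i)=\sum_{\gamma\in J,\,\gamma<\gamma_r}\psi^j_{\gamma_r}(p^\gamma_i)+\psi^j_{\gamma_r}(p^{\gamma_r}_i)+\sum_{u>r}\psi^j_{\gamma_r}(p^{\gamma_u}_i).$$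
By (4), as $\gamma_r\ge\beta$, the left side is eventually $y(\gamma_r)(j)$. The first sum is eventually $0$ by (R1) and (5) with $\theta'=0$. The middle term eventually equals $\rho^j_{\gamma_r}(p^{\gamma_r}_i)$ by (R2) and (5). For $u>r$, $\psi^j_{\gamma_r}$ is a record of $\gamma_u$, say $\rho^{j_u}_{\gamma_u}$, with $j\mapsto j_u$ in $V$; by the induction hypothesis the corresponding term is eventually $e_u(j_u)$. Thus $\rho^j_{\gamma_r}(p^{\gamma_r}_i)$ is eventually constant with value
$$e_r(j)=y(\gamma_r)(j)+\sum_{u>r}e_u(j_u),$$
and $e_r\in W$ since $y\in W$ and $e_u\in W$ for $u>r$.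

**Step 6 ($f$ is computed in $W$).** We apply $\tau_\beta$ to the decomposition:
$$\tau^j_\beta(p_i)=\sum_{\gamma\in J_0}\tau^j_\beta(p^\gamma_i)+\sum_{r=1}^l\tau^j_\beta(p^{\gamma_r}_i).$$
The first sum is eventually $0$ by (R1) and (5), as $\gamma<\beta$ for $\gamma\in J_0$. Since $\beta\le\gamma_r$, $\tau^j_\beta=\rho^{j(r)}_{\gamma_r}$ is a record of $\gamma_r$, with $j\mapsto j(r)$ in $V$; so the second sum is eventually $\sum_re_r(j(r))$. But by (3), $\tau^j_\beta(p_i)=f(j)$ for $i>j$. Hence $f(j)=\sum_{r=1}^le_r(j(r))$ for all $j$, and $f\in W$, a contradiction. $\square$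

## 11. Proofs of (A) and (B), and the answer for $\kappa=\omega_2$

**Proof of (A).** By Section 9 it remains to show that $H$ is not Fréchet. We use the graph of $\psi$, which Example 2 showed to be on the good side. Let $A=\{(p,\psi(p)):p\in P\setminus\{0\}\}$. For all $N,F,m$ the subgroup $\{p\in V_N:\psi_\alpha(p){\restriction}m=0\ \forall\alpha\in F\}$ has finite index in $P$, so it is infinite. Hence $0\in\overline A\setminus A$. Enumerate $A=\{a_\xi:\xi<\omega_1\}$ so that already $A=\{a_\xi:\xi<\omega\}$. Apply the Stage Lemma and take $\beta\in T$ with $\beta\ge\omega$; so $A_\beta=A$. If (I$_\beta$) held, some subgroup of finite index in $P$ would be contained in some $R_J$. Then the closed group $R_J$ would be open, contradicting (R4). So (II$_\beta$) holds.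

Apply the Splitting Lemma with $I'=\emptyset$, $W=V$; note that $A\in V$, since its points are the pairs $(p,0)$, and $0\in H\cap V$. We get $A'\subseteq A$ with $0\in\overline{A'}\setminus A'$ and no infinite $C\subseteq A'$ converging to $0$. So $0\in\overline{A'}\setminus[A']'$, and $\mathrm{so}(H)=2$. $\square$

**Proof of (B).** Let $Y\subseteq H$, $|Y|<\kappa$, be not Fréchet, that is, some subset of $Y$ has closure in $Y$ different from its sequential closure in $Y$. We show that $Y$ is not sequential.

**Step 1 (a countable witness at $0$).** There are $B\subseteq Y$ and $x\in Y\cap\overline B\setminus B$ such that no infinite $C\subseteq B$ converges to $x$. By Section 9, $x\in[B]_2$, so $x$ is the limit of a sequence of points, each of which is in $B$ or is the limit of a sequence from $B$. Hence $x\in\overline{B_0}$ for some countable $B_0\subseteq B$. Replacing $Y$ by $Y+x$, and putting $A=B_0+x$, we get $0\in Y$ and a countable $A\subseteq Y$ with $0\in\overline A\setminus A$ such that no infinite $C\subseteq A$ converges to $0$. Apply the Stage Lemma to an enumeration of $A$ in type $\omega_1$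 and pick $\beta\in T$. By Step 2 of Section 9, (I$_\beta$) would give an infinite $C\subseteq A$ with $C\to0$. So (II$_\beta$) holds.

**Step 2 (a model $W$ containing $Y$ pointwise and leaving Cohen reals over).** Each $y\in Y$ is determined by an element of $P$, a finite support and finitely many reals, so $y\in V[\mathbb G_{I_y}]$ for some countable $I_y\in V$. The set $A_\beta$ is countable with all supports contained in $\beta$, so an enumeration of it in type $\omega$ is coded by a subset of the countable set $\omega\times\Theta_\beta\in V$. So $A_\beta\in V[\mathbb G_{I_*}]$ for some countable $I_*\in V$. Let $\lambda=|Y|+\omega<\kappa$. The set $I_*\cup\bigcup_{y\in Y}I_y$ has size $\le\lambda$, so by ccc it is contained in some $I'\in V$, $I'\subseteq\kappa$, $|I'|\le\lambda<\kappa$. Then $\kappa\setminus I'$ is infinite, and $W=V[\mathbb G_{I'}]$ contains every element of $Y$ and the set $A_\beta$.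

**Step 3 (a non-closed set without limits in $Y$).** The Splitting Lemma gives $A'\subseteq A_\beta\subseteq Y$ with $0\in\overline{A'}\setminus A'$ such that no infinite $C\subseteq A'$ converges to a point of $Y\subseteq H\cap W$. Since $0\in Y$, the set $A'$ is not closed in $Y$, but no infinite $C\subseteq A'$ converges to a point of $Y\setminus A'$. Hence $Y$ is not sequential (and neither is the original $Y$, which is a translate of it). $\square$

**Answer to the Question.** Let $\kappa=\omega_2$. In $V[\mathbb G]$, $H$ is a sequential group of intermediate sequential order $2$. If $G'\le H$ has size $\omega_1$ and is sequential, then by (B) it is Fréchet, so $\mathrm{so}(G')\le1$. Thus $H$ has no sequential subgroup of intermediate sequential order of size $\omega_1$, and the answer is no.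

**Remark.** For $\kappa=\omega_2$ the size $\mathfrak c$ in Observation 2 is the true one for $H$. Since $\diamondsuit$ gives CH in $V$, $\mathfrak c=\omega_2$ in $V[\mathbb G]$. A point of $H$ is determined by an element of $P$, a finite subset of $\omega_1$ and finitely many reals, so $|H|\le\mathfrak c$; and the points $w\in H$ with $p_w=0$ supported at one fixed coordinate form a copy of $K$. So $|H|=\omega_2$. By (B), every sequential non-Fréchet subspace of $H$, in particular every subgroup of intermediate sequential order, has cardinality exactly $\omega_2$, and $H$ itself is one.
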